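\title{Monochromatic differences of three-colorings and Bohr sets}

\begin{abstract}
We prove that for every coloring of the positive integers with three colors there is a real number $\theta$ such that every positive integer $n$ with $\|n\theta\|<1/3$ is a difference of two integers of the same color. In particular, the set of monochromatic differences is a Bohr$_0$ set, which answers a question from the work of Glasscock, Koutsogiannis and Richter. The proof rests on a statement about abelian groups: for $2\le r<4$, if a map from the group to the circle $\mathbb{R}/\mathbb{Z}$ sends any two points that differ by an element of a set $S$ to points at distance at least $1/r$, then some homomorphism does the same. We also characterize the sets that contain the monochromatic differences of a three-coloring, and we show that the constant $1/3$ and the range $r<4$ are optimal.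
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{N}=\{1,2,3,\ldots\}$ and $\mathbb{T}=\mathbb{R}/\mathbb{Z}$. For a real number or a point $u$ of $\mathbb{T}$, we write $\{u\}\in[0,1)$ for the fractional part and $\|u\|\in[0,\frac12]$ for the distance to the nearest integer, that is, the distance to $0$ in $\mathbb{T}$. For $A\subseteq\mathbb{N}$ put $A-A=\{a-b:a,b\in A\}$.

A \emph{$3$-coloring} of $\mathbb{N}$ is a cover $\mathbb{N}=A_1\cup A_2\cup A_3$; the classes may overlap or be empty. Its \emph{set of monochromatic differences} is
\[
D=\mathbb{N}\cap\bigl((A_1-A_1)\cup(A_2-A_2)\cup(A_3-A_3)\bigr).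
\]
Thus $n\in D$ exactly when $x$ and $x+n$ lie in a common class for at least one $x\in\mathbb{N}$. The same definitions apply to two or four colors. The set $D$ cannot be small: two of the numbers $1,\,1+n,\,1+2n,\,1+3n$ share a class, so $D$ contains one of $n,2n,3n$ for every $n$. We ask what structure $D$ must contain.

A set $B\subseteq\mathbb{N}$ is a \emph{Bohr$_0$ set} if there are $k\in\mathbb{N}$, real numbers $\alpha_1,\ldots,\alpha_k$ and $\epsilon>0$ such that
\[
\{n\in\mathbb{N}:\|n\alpha_i\|<\epsilon\ \text{for all}\ 1\le i\le k\}\subseteq B .
\]
The set on the left consists of the times $n$ at which the rotation of $\mathbb{T}^k$ by $(\alpha_1,\ldots,\alpha_k)$, iterated $n$ times, has moved each point by less than $\epsilon$ in every coordinate. For example, $d\mathbb{N}=\{n:\|n/d\|<1/d\}$ is a Bohr$_0$ set for each $d\in\mathbb{N}$. The Bohr$_0$ sets that matter in this paper are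
\[
B_\theta=\{n\in\mathbb{N}:\|n\theta\|<\tfrac13\}\qquad(\theta\in\mathbb{R}).
\]

For two colors the following is known: if $\mathbb{N}=A_1\cup A_2$, then either every positive integer is a monochromatic difference, or $d\mathbb{N}\subseteq(A_1-A_1)\cap(A_2-A_2)$ for some $d\in\mathbb{N}$; in both cases $D$ is a Bohr$_0$ set. The reason is that one missing difference makes the coloring periodic. If $s\notin D$ and $x\in A_i$, then $x+s$ lies in the other class $A_{3-i}$, and for the same reason $x+2s\in A_i$. Both classes are nonempty, so $d=2s$ works. The problem that we solve comes from Glasscock, Koutsogiannis and Richter \cite{GKR}: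

\begin{quote}
\emph{Is the set $D$ of monochromatic differences a Bohr$_0$ set for every $3$-coloring of $\mathbb{N}$?}
\end{quote}

Two examples show how three colors differ from two. Cut the circle into three half-open arcs of length $\frac13$ by setting $\gamma(u)=\lfloor3\{u\}\rfloor\in\{0,1,2\}$ for $u\in\mathbb{T}$. Two points of the same arc are at distance less than $\frac13$:
\begin{equation}\label{eq:arcs}
\gamma(u)=\gamma(u')\ \Longrightarrow\ \|u-u'\|<\tfrac13 .
\end{equation}
Hence the \emph{arc coloring} $x\mapsto\gamma(x\theta)$ of $\mathbb{N}$ has $D\subseteq B_\theta$. If $\theta$ is irrational, the multiples of $d\theta$ are dense in $\mathbb{T}$ for every $d$, so $D$ contains no set $d\mathbb{N}$. The periodic conclusion of the two-color statement is therefore lost, and the Bohr$_0$ conclusion is the part that can survive. For the second example, give all even numbers the color $0$ and give each odd number the color $1$ or $2$ in an arbitrary way. Every odd difference is missing, yet the coloring need not resemble a rotation. Still $D\supseteq 2\mathbb{N}=B_{1/2}$. Both examples suggest a positive answer, and the second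 warns that one should look for a rotation with the same missing differences as the coloring, and should not expect the coloring to be a rotation. Note also that the question is trivial when the set $S=\mathbb{N}\setminus D$ of missing differences is finite, since then $d\mathbb{N}\subseteq D$ for $d>\max S$. Its content lies in handling infinitely many missing differences with finitely many frequencies and a single $\epsilon$.

The answer is yes, with one frequency and $\epsilon=\frac13$.

\begin{theorem}\label{thm:main}
Let $\mathbb{N}=A_1\cup A_2\cup A_3$ and let $D$ be the set of monochromatic differences. Then there is $\theta\in\mathbb{R}$ with $B_\theta\subseteq D$. In particular, $D$ is a Bohr$_0$ set.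
\end{theorem}

In terms of $S=\mathbb{N}\setminus D$ the theorem reads as follows: if a $3$-coloring avoids all differences in $S$, then $\|s\theta\|\ge\frac13$ for some $\theta$ and all $s\in S$. Place the three colors at the points $0,\frac13,\frac23$ of $\mathbb{T}$. The coloring becomes a map $c$ to the circle with $\|c(x+s)-c(x)\|\ge\frac13$, and the claim is that $c$ can be replaced by a homomorphism $x\mapsto x\theta$ with the same property. In this form the statement holds in every abelian group and for a range of constants.

\begin{theorem}\label{thm:circle}
Let $G$ be an abelian group, let $S\subseteq G$, and let $r$ be a real number with $2\le r<4$. The following are equivalent.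
\begin{itemize}
\item[(a)] There is a map $c:G\to\mathbb{T}$ with $\|c(x+s)-c(x)\|\ge1/r$ for all $x\in G$ and $s\in S$.
\item[(b)] There is a homomorphism $\chi:G\to\mathbb{T}$ with $\|\chi(s)\|\ge1/r$ for all $s\in S$.
\end{itemize}
\end{theorem}

The \emph{Cayley graph} $\mathrm{Cay}(G,\pm S)$ has vertex set $G$, and $x,y$ are adjacent when $x-y$ or $y-x$ belongs to $S$. A coloring of its vertices is \emph{proper} if adjacent vertices have different colors. The last theorem shows that arc colorings are extremal among $3$-colorings and that the constants above cannot be improved.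

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] A set $E\subseteq\mathbb{N}$ contains the set of monochromatic differences of some $3$-coloring of $\mathbb{N}$ if and only if $E\supseteq B_\theta$ for some $\theta\in\mathbb{R}$. Moreover, every $B_\theta$ is exactly the set of monochromatic differences of a $3$-coloring.
\item[(2)] For an abelian group $G$ and $S\subseteq G$, the graph $\mathrm{Cay}(G,\pm S)$ has a proper $3$-coloring if and only if there is a homomorphism $\chi:G\to\mathbb{T}$ with $\|\chi(s)\|\ge\frac13$ for all $s\in S$.
\item[(3)] With one frequency, the constant $\frac13$ in Theorem~\ref{thm:main} is optimal: for the coloring by residues modulo $3$ there are no $\theta$ and $\epsilon>\frac13$ with $\{n\in\mathbb{N}:\|n\theta\|<\epsilon\}\subseteq D$.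
\item[(4)] The range $r<4$ in Theorem~\ref{thm:circle} is optimal, already for $G=\mathbb{Z}$: for $r=4$, condition \textup{(a)} does not imply \textup{(b)}. In fact there is a $4$-coloring of $\mathbb{N}$ for which no $\theta$ satisfies $\{n\in\mathbb{N}:\|n\theta\|<\frac14\}\subseteq D$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} introduces the method and carries it out by hand when $G=\mathbb{Z}$ and $1\in S$. Section~\ref{sec:general} proves Theorem~\ref{thm:circle}. Section~\ref{sec:three} deduces Theorem~\ref{thm:main} and parts (1) and (2) of Theorem~\ref{thm:sharp}, and Section~\ref{sec:sharp} proves parts (3) and (4).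

\section{Jumps, squares and a winding number}\label{sec:model}

The implication (b)$\Rightarrow$(a) in Theorem~\ref{thm:circle} is immediate: take $c=\chi$. In this section and the next, $G$, $S$, $r$ are as in the theorem and $c$ is a map as in (a).

If $c$ were a homomorphism, $c(x+s)-c(x)$ would not depend on $x$. In general it does, and the natural candidate for $\chi(s)$ is its average over $x$. Points of $\mathbb{T}$ cannot be averaged directly, so we lift the differences to real numbers. A point $u\in\mathbb{T}$ satisfies $\|u\|\ge1/r$ if and only if $\{u\}$ lies in the interval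
\[
I=\Bigl[\frac1r,\,1-\frac1r\Bigr].
\]
For $s\in S$ and $x\in G$ define the \emph{jump}
\[
f_s(x)=\{c(x+s)-c(x)\}\in I .
\]
This lift is the right one because $I$ is convex: any average of values of $f_s$ lies in $I$ again, and so has distance at least $1/r$ from $\mathbb{Z}$. (The lift to $(-\frac12,\frac12]$ would not do. For three colors it takes the values $\pm\frac13$, which may average to $0$.) The price of lifting is that identities that hold in $\mathbb{T}$ hold for jumps only up to integers, and these integers may vary with $x$. If they do, their averages need not be integers, and the averaged jumps need not fit together into a homomorphism. The basic such identity compares the two ways of going from $x$ to $x+s+t$, and here the integer vanishes.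

\begin{lemma}[squares]\label{lem:square}
For all $s,t\in S$ and $x\in G$,
\begin{equation}\label{eq:square}
f_s(x)+f_t(x+s)=f_t(x)+f_s(x+t).
\end{equation}
\end{lemma}

\begin{proof}
Both sides are congruent to $c(x+s+t)-c(x)$ modulo $1$, so they differ by an integer. Both sides lie in $[2/r,\,2-2/r]$, an interval of length $2-4/r<1$ because $r<4$. Hence the integer is $0$.
\end{proof}

For three colors placed at $0,\frac13,\frac23$, the lemma is a statement about small integers. Each $3f_s(x)$ is $1$ or $2$, a sum of two such numbers is $2$, $3$ or $4$, and two of these that are congruent modulo $3$ are equal. For four colors the numbers $4f_s(x)$ lie in $\{1,2,3\}$, and the sums $2$ and $6$ are congruent modulo $4$.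

We now prove (b) in the case $G=\mathbb{Z}$, $1\in S\subseteq\mathbb{N}$, where the whole mechanism is visible. We want $\theta$ with $\|s\theta\|\ge1/r$ for all $s\in S$, and $\theta$ should be the average of $f_1$. To relate $s\theta$ to the average of $f_s$, walk from $x$ to $x+s$ in $s$ steps of length $1$ and return in one step of length $s$. Put
\[
w_s(x)=f_1(x)+f_1(x+1)+\cdots+f_1(x+s-1)-f_s(x).
\]
Modulo $1$ the first $s$ terms telescope to $c(x+s)-c(x)$, so $w_s(x)$ is an integer: it counts how many times the image of this closed walk winds around the circle. The winding number does not depend on the starting point, because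
\[
w_s(x+1)-w_s(x)=f_1(x+s)-f_1(x)-f_s(x+1)+f_s(x)=0
\]
by \eqref{eq:square} for the steps $1$ and $s$. Write $w_s$ for the common value. Choose $N_1<N_2<\cdots$ such that $\frac1{N_j}\sum_{x=1}^{N_j}f_1(x)$ converges, and call the limit $\theta$. Since $0\le f_1\le1$, replacing $f_1(x)$ by $f_1(x+i)$ changes the $j$th average by at most $i/N_j$. Therefore
\[
\frac1{N_j}\sum_{x=1}^{N_j}f_s(x)=\sum_{i=0}^{s-1}\frac1{N_j}\sum_{x=1}^{N_j}f_1(x+i)-w_s\ \longrightarrow\ s\theta-w_s .
\]
The left side lies in $I$, so $s\theta-w_s\in I$, and $\|s\theta\|\ge1/r$ because $w_s$ is an integer. One $\theta$ serves all $s\in S$ at once, however many there are.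

\begin{example}\label{ex:five}
Give the residues $0,1,2,3,4$ modulo $5$ the colors $0,1,0,1,2$, and let $c(x)$ be one third of the color of $x$. The classes are $\{0,2\},\{1,3\},\{4\}$ modulo $5$, so the missing differences are the $s\equiv\pm1\pmod5$. On the residues $0,\ldots,4$ the function $3f_1$ takes the values $1,2,1,1,1$ and $3f_4$ takes the values $2,2,1,2,2$. Thus $\theta=\frac6{15}=\frac25$. The winding number $w_4$ computed at $x=0$ is $\frac{1+2+1+1}3-\frac23=1$, and computed at $x=2$ it is $\frac{1+1+1+1}3-\frac13=1$. The average of $f_4$ is $\frac9{15}=4\theta-1$, as predicted, and $B_{2/5}=\{n:n\equiv0,\pm2 \pmod 5\}=D$.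
\end{example}

\section{From a map to a homomorphism}\label{sec:general}

In the case just treated, the element $1$ generates the group, and the only relations to respect are $s=1+\cdots+1$. In general no element of $S$ generates the subgroup $H=\langle S\rangle$, and the numbers proposed for $\chi(s)$ must respect every relation $\sum_sn_ss=0$ among elements of $S$. To keep track of relations, let $F$ be the free abelian group on symbols $e_s$ $(s\in S)$, that is, the group of finite sums $v=\sum_sn_se_s$ with $n_s\in\mathbb{Z}$. Let $\pi:F\to G$ be the homomorphism with $\pi(e_s)=s$. Its image is $H$, and its kernel $K$ is the group of relations. Our goal is a homomorphism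
\begin{equation}\label{eq:goal}
\Psi:F\to\mathbb{R}\qquad\text{with}\qquad\Psi(e_s)\in I\ \ (s\in S),\qquad\Psi(k)\in\mathbb{Z}\ \ (k\in K).
\end{equation}

We use two standard facts.

\begin{itemize}
\item[(A)] \emph{Invariant means.} Abelian groups are amenable (von Neumann): for every abelian group $H$ there is a linear functional $m$ on the space $\ell^\infty(H)$ of bounded real functions on $H$ such that $\inf\phi\le m(\phi)\le\sup\phi$ and $m(\phi(\,\cdot+y))=m(\phi)$ for all $\phi\in\ell^\infty(H)$ and $y\in H$.
\item[(B)] \emph{Extension of homomorphisms.} If $H$ is a subgroup of an abelian group $G$, every homomorphism $H\to\mathbb{T}$ extends to a homomorphism $G\to\mathbb{T}$. This holds because $\mathbb{T}$ is divisible: for $u\in\mathbb{T}$ and $n\in\mathbb{N}$ the equation $nu'=u$ has a solution $u'\in\mathbb{T}$.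
\end{itemize}

\subsection{Summing jumps along walks}

Consider a walk in $G$ that starts at $x$ and makes steps $\pm s$ with $s\in S$. Add up its jumps: a forward step from $y$ to $y+s$ contributes $f_s(y)$, and a backward step from $y$ to $y-s$ contributes $-f_s(y-s)$. Lemma~\ref{lem:square} suggests that the total does not change when steps are reordered, so that it depends only on $x$ and on the element $v\in F$ that records the net number of steps of each kind. To prove this without a case analysis of forward and backward steps, we encode each step as a permutation of $G\times\mathbb{R}$, where the second coordinate carries the running total.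

\begin{lemma}\label{lem:cocycle}
There is a function $h:F\times G\to\mathbb{R}$ such that, for all $v,w\in F$, $x\in G$ and $s\in S$,
\begin{itemize}
\item[(i)] $h(e_s,x)=f_s(x)$;
\item[(ii)] $h(v+w,x)=h(v,x)+h(w,x+\pi(v))$;
\item[(iii)] $|h(v,x)|\le\sum_s|n_s|$ if $v=\sum_sn_se_s$;
\item[(iv)] $h(v,x)\equiv c(x+\pi(v))-c(x)\pmod1$.
\end{itemize}
\end{lemma}

\begin{proof}
For $s\in S$ define $T_s:G\times\mathbb{R}\to G\times\mathbb{R}$ by $T_s(x,u)=(x+s,\,u+f_s(x))$. This is a bijection, with inverse $T_s^{-1}(x,u)=(x-s,\,u-f_s(x-s))$. We have
\[
T_tT_s(x,u)=\bigl(x+s+t,\;u+f_s(x)+f_t(x+s)\bigr),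
\]
and by \eqref{eq:square} the right side is symmetric in $s$ and $t$. So the maps $T_s$ generate an abelian group of permutations of $G\times\mathbb{R}$, and since $F$ is free abelian, there is a homomorphism $v\mapsto T^v$ from $F$ to this group with $T^{e_s}=T_s$.

Let $v=\sum_sn_se_s$. Then $T^v$ is a composition of $\sum_s|n_s|$ maps $T_s^{\pm1}$. Each of them has the form $(x,u)\mapsto(x+a,\,u+\phi(x))$ with $a\in G$ and $|\phi|\le1$. Composing the maps given by $(a,\phi)$ and $(a',\phi')$ yields the map given by $a+a'$ and $x\mapsto\phi(x)+\phi'(x+a)$. Hence
\[
T^v(x,u)=\bigl(x+\pi(v),\;u+h(v,x)\bigr)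
\]
for a function $h$ that satisfies (i) and (iii). Comparing second coordinates in $T^{v+w}=T^wT^v$ gives (ii).

For (iv), let $J(x,u)=u-c(x)\in\mathbb{T}$, with $u$ read modulo $1$. By the definition of the jump, $J(T_s(x,u))=u+f_s(x)-c(x+s)=J(x,u)$. So $J$ is invariant under each $T_s$, hence under each $T_s^{-1}$ and each $T^v$. The identity $J(T^v(x,0))=J(x,0)$ is (iv).
\end{proof}

\subsection{Closed walks}

An element $k\in K$ describes a walk that returns to its starting point, and $h(k,x)$ is its winding number; the number $w_s(x)$ of Section~\ref{sec:model} is $h(se_1-e_s,x)$. The average of $h(k,x)$ over $x$ will be $\Psi(k)$, which \eqref{eq:goal} requires to be an integer. An average of integers need not be an integer, so we need the winding number to be the same at all points over which we average.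

\begin{lemma}\label{lem:closed}
For each $k\in K$ there is an integer $\varphi(k)$ with $h(k,y)=\varphi(k)$ for all $y\in H$.
\end{lemma}

\begin{proof}
Since $\pi(k)=0$, property (iv) gives $h(k,0)\in\mathbb{Z}$; put $\varphi(k)=h(k,0)$. Let $y\in H$ and choose $v\in F$ with $\pi(v)=y$. Apply (ii) to $k+v$ and to $v+k$ at the point $0$:
\[
h(k,0)+h(v,0)=h(k+v,0)=h(v+k,0)=h(v,0)+h(k,y).
\]
Hence $h(k,y)=h(k,0)$.
\end{proof}

\subsection{Averaging}

\begin{proof}[Proof of Theorem~\ref{thm:circle}, \textup{(a)}$\Rightarrow$\textup{(b)}]
Let $m$ be an invariant mean on $H$ as in (A). For $v\in F$ the function $y\mapsto h(v,y)$ on $H$ is bounded by (iii); let $\Psi(v)$ be its mean. We check \eqref{eq:goal}.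

For $v,w\in F$, property (ii) writes $h(v+w,y)$ as the sum of $h(v,y)$ and $h(w,y+\pi(v))$. The second term is the translate of $h(w,\cdot)$ by $\pi(v)\in H$, so it has mean $\Psi(w)$. By linearity $\Psi(v+w)=\Psi(v)+\Psi(w)$. By (i), $\Psi(e_s)$ is the mean of $f_s$ over $H$; it lies between the infimum and the supremum of $f_s$ on $H$, hence in the closed interval $I$. For $k\in K$, Lemma~\ref{lem:closed} says that $h(k,\cdot)$ is the constant $\varphi(k)$ on $H$, so $\Psi(k)=\varphi(k)\in\mathbb{Z}$.

The homomorphism $v\mapsto\Psi(v)\bmod1$ from $F$ to $\mathbb{T}$ vanishes on $K=\ker\pi$, so it induces a homomorphism $\chi_0:H\to\mathbb{T}$ with $\chi_0(\pi(v))=\Psi(v)\bmod1$. For $s\in S$ we get $\chi_0(s)=\Psi(e_s)\bmod1$ with $\Psi(e_s)\in I$, that is, $\|\chi_0(s)\|\ge1/r$. By (B), $\chi_0$ extends to a homomorphism $\chi:G\to\mathbb{T}$, and since $S\subseteq H$, this $\chi$ satisfies (b).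
\end{proof}

\begin{remark}[the hypotheses]
The bound $r<4$ is used only in Lemma~\ref{lem:square}. The bound $r\ge2$ only excludes a vacuous range: for $0<r<2$ and $S\ne\emptyset$ both (a) and (b) fail, since $\|u\|\le\frac12$ on $\mathbb{T}$. Commutativity of $G$ makes the squares of Lemma~\ref{lem:square} close up, and it is the hypothesis of (A) and (B).
\end{remark}

\begin{remark}[why the average is over $H$]
Winding numbers may differ on different cosets of $H$, and then averaging over all of $G$ fails. Let $G=\mathbb{Z}$, $S=\{2,4\}$, $r=3$, and put $c(2y)=y/3$, $c(2y+1)=-y/3$. Then $(f_2,f_4)=(\frac13,\frac23)$ on even integers and $(f_2,f_4)=(\frac23,\frac13)$ on odd integers. For $k=2e_2-e_4\in K$ the winding number $h(k,x)$ is $0$ for even $x$ and $1$ for odd $x$, with average $\frac12$ over $\mathbb{Z}$. The averages of $f_2$ and $f_4$ over $\mathbb{Z}$ are both $\frac12$, and no homomorphism has $\chi(2)=\chi(4)=\frac12$.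
\end{remark}

\begin{remark}[the case $G=\mathbb{Z}$]
Theorem~\ref{thm:main} needs only $G=\mathbb{Z}$, where (A) and (B) can be replaced by elementary arguments. Let $S\neq\emptyset$; then $H=d\mathbb{Z}$ with $d\in\mathbb{N}$, as $0\notin S$ by (a). The group $F$ is countable, so a diagonal argument gives $N_1<N_2<\cdots$ such that $\Psi(v)=\lim_j\frac1{N_j}\sum_{y=1}^{N_j}h(v,yd)$ exists for every $v\in F$. Translating a bounded function $\phi$ on $H$ by $id$ changes its $j$th average by at most $2|i|\sup|\phi|/N_j$, which tends to $0$; this is the invariance used above. Finally, if $\beta\in\mathbb{R}$ represents $\chi_0(d)$, then $\chi(n)=n\beta/d \bmod 1$ extends $\chi_0$.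
\end{remark}

\section{Three colors}\label{sec:three}

We first translate Theorem~\ref{thm:circle} with $r=3$ into a statement about colorings.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(2)}]
Let $g:G\to\{0,1,2\}$ be a proper coloring of $\mathrm{Cay}(G,\pm S)$. Then $g(x+s)\ne g(x)$ for $x\in G$ and $s\in S$. Distinct points of $\{0,\frac13,\frac23\}\subseteq\mathbb{T}$ are at distance $\frac13$, so $c=g/3$ satisfies (a) with $r=3$, and Theorem~\ref{thm:circle} provides $\chi$. Conversely, given $\chi$, color $x$ by $\gamma(\chi(x))$. If $x$ and $y$ have the same color, then $\|\chi(x-y)\|<\frac13$ by \eqref{eq:arcs}, so neither $x-y$ nor $y-x$ is in $S$.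
\end{proof}

A coloring of $\mathbb{N}$ is not defined on a group, while the proof of Lemma~\ref{lem:cocycle} takes backward steps. We therefore pass to a coloring of $\mathbb{Z}$ with the same missing differences, obtained as a limit of translates.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $S=\mathbb{N}\setminus D$, and for $x\in\mathbb{N}$ let $g(x)$ be the least $i$ with $x\in A_i$. If $g(x+s)=g(x)=i$, then $s\in A_i-A_i$. Hence $g(x+s)\ne g(x)$ for all $x\in\mathbb{N}$ and $s\in S$.

For $j\in\mathbb{N}$ define $g_j:\mathbb{Z}\to\{1,2,3\}$ by $g_j(x)=g(x+j)$ if $x+j\ge1$ and $g_j(x)=1$ otherwise. Since $\mathbb{Z}$ is countable and there are three values, a diagonal argument gives $j_1<j_2<\cdots$ and $\tilde g:\mathbb{Z}\to\{1,2,3\}$ such that, for each $x\in\mathbb{Z}$, $g_{j_i}(x)=\tilde g(x)$ for all large $i$. Fix $x\in\mathbb{Z}$ and $s\in S$. For $j=j_i$ with $i$ large we have $x+j\ge1$, $\tilde g(x)=g(x+j)$ and $\tilde g(x+s)=g(x+j+s)$, so $\tilde g(x+s)\ne\tilde g(x)$. Thus $\tilde g$ is a proper $3$-coloring of $\mathrm{Cay}(\mathbb{Z},\pm S)$.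

By Theorem~\ref{thm:sharp}(2) there is a homomorphism $\chi:\mathbb{Z}\to\mathbb{T}$ with $\|\chi(s)\|\ge\frac13$ for all $s\in S$. If $\theta\in\mathbb{R}$ represents $\chi(1)$, then $\chi(n)=n\theta\bmod1$. So $B_\theta$ is disjoint from $S=\mathbb{N}\setminus D$, that is, $B_\theta\subseteq D$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(1)}]
If $E$ contains the set $D$ of some $3$-coloring, then $E\supseteq B_\theta$ for some $\theta$ by Theorem~\ref{thm:main}. The converse follows from the last assertion of (1), which we prove for the arc coloring $x\mapsto\gamma(x\theta)$. We saw in Section~\ref{sec:intro} that its set $D$ is contained in $B_\theta$.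

Let $n\in B_\theta$ and let $t\in(-\frac13,\frac13)$ be congruent to $n\theta$ modulo $1$. It suffices to find $x\in\mathbb{N}$ such that $\{x\theta\}$ and $\{x\theta\}+t$ both lie in $[0,\frac13)$. Indeed, then $\{(x+n)\theta\}=\{x\theta\}+t$, both $x$ and $x+n$ have color $0$, and $n\in D$.

If $\theta$ is irrational, the set of $u\in[0,\frac13)$ with $u+t\in[0,\frac13)$ is the interval $[0,\frac13-t)$ for $t\ge0$ and $[-t,\frac13)$ for $t<0$. It has positive length, so it contains some $\{x\theta\}$, these numbers being dense in $[0,1)$. If $\theta=p/q$ with $q\in\mathbb{N}$ and $t\ge0$, take $x=q$, so that $\{x\theta\}=0$. If $\theta=p/q$ and $t<0$, take $x=qM-n$ with $M\in\mathbb{N}$ so large that $x>0$; then $\{x\theta\}=-t\in(0,\frac13)$ and $\{x\theta\}+t=0$. In all cases $n\in D$, and so $D=B_\theta$.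
\end{proof}

\section{Optimality of the constants}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(3)}]
For the coloring by residues modulo $3$ we have $D=3\mathbb{N}$, so $1,2\notin D$. If $\{n:\|n\theta\|<\epsilon\}\subseteq D$ with $\epsilon>\frac13$, then $\|\theta\|>\frac13$ and $\|2\theta\|>\frac13$. But if $t=\|\theta\|\in(\frac13,\frac12]$, then $2t\in(\frac23,1]$ and $\|2\theta\|=\|2t\|=1-2t<\frac13$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(4)}]
Color the integers by their residue modulo $8$, giving the colors $0,1,2,3$ to the classes $\{0,2\}$, $\{1,3\}$, $\{4,6\}$, $\{5,7\}$ in this order. Two integers of the same color differ by $0$ or $\pm2$ modulo $8$, and the class $\{0,2\}$ realizes all such differences. So the restriction of the coloring to $\mathbb{N}$ has $D=\{n:n\equiv0,2,6\pmod8\}$, and $S=\{1,3,4,5\}$ is disjoint from $D$. Let $c(x)\in\mathbb{T}$ be one quarter of the color of $x\in\mathbb{Z}$. For $s\in S$ the integers $x$ and $x+s$ have different colors, and distinct points of $\{0,\frac14,\frac12,\frac34\}\subseteq\mathbb{T}$ are at distance at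 least $\frac14$. Thus (a) holds for $G=\mathbb{Z}$, this $S$ and $r=4$.

We claim that no real $\theta$ satisfies $\|s\theta\|\ge\frac14$ for all $s\in S$. Suppose that $\theta$ does. The conditions do not change when we add an integer to $\theta$ or change its sign, so we may take $\theta=\|\theta\|\in[\frac14,\frac12]$. Then $4\theta\in[1,2]$, and $\|4\theta\|\ge\frac14$ gives $4\theta\in[\frac54,\frac74]$, that is, $\theta\in[\frac5{16},\frac7{16}]$. Now $3\theta\in[\frac{15}{16},\frac{21}{16}]$, and the points of $[\frac{15}{16},\frac54)$ are at distance less than $\frac14$ from $1$, so $\|3\theta\|\ge\frac14$ forces $3\theta\ge\frac54$. Hence $\theta\in[\frac5{12},\frac7{16}]$ and $5\theta-2\in[\frac1{12},\frac3{16}]$. This gives $\|5\theta\|<\frac14$, a contradiction.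

Every homomorphism $\mathbb{Z}\to\mathbb{T}$ has the form $n\mapsto n\theta\bmod1$, so the claim says that (b) fails for $r=4$. It also says that for every $\theta$ the set $\{n:\|n\theta\|<\frac14\}$ contains an element of $S$, and so is not contained in $D$.
\end{proof}

One can see in this example where the proof of Theorem~\ref{thm:circle} breaks down. Take $x=0$, $s=1$, $t=5$ in \eqref{eq:square}. The walk $0\to1\to6$ has colors $0,1,2$ and jumps $\frac14+\frac14=\frac12$, while the walk $0\to5\to6$ has colors $0,3,2$ and jumps $\frac34+\frac34=\frac32$. The square winds once around the circle, and the sum of the jumps along a walk depends on the order of its steps. The example limits the method and the constant $\frac14$; it does not decide whether $D$ is a Bohr$_0$ set for every $4$-coloring, since here $D\supseteq8\mathbb{N}$.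

\begin{thebibliography}{9}

\bibitem{GKR}
Daniel Glasscock, Andreas Koutsogiannis, Florian K. Richter,
\emph{On Katznelson's Question for skew product systems},
arXiv:2106.11393 (2021).

\end{thebibliography}
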